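# Extending bilinear forms from subspaces of $c_0$: annihilators of Rademacher blocks

Throughout, $\mathbb K=\mathbb R$ or $\mathbb C$, all bilinear forms are bounded, and $c_0(S)$ is the space of null functions on a countable set $S$ with the supremum norm. For infinite $S$ it is $c_0$ with another indexing. For a measure $\mu$ on $S$ we write $\|x\|_{L_2(\mu)}^2=\sum_{s}\mu(\{s\})|x(s)|^2$. "Subspace" means closed subspace.

## 1. Blocks of bounded codimension

We start with a family of subspaces of $c_0$ on which extending bilinear forms is easy. For each $n\in\mathbb N$ let $\Omega_n$ be a finite set, $\lambda_n$ a probability measure on $\Omega_n$ charging every point, and $R_n$ a linear space of functions $\Omega_n\to\mathbb K$. Put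
$$E_n=\Big\{f\in\ell_\infty(\Omega_n):\int fh\,d\lambda_n=0\ \ \forall h\in R_n\Big\},\qquad S=\bigsqcup_n\Omega_n,\qquad Y=\{f\in c_0(S): f|_{\Omega_n}\in E_n\ \forall n\}.\tag{1}$$
So $Y=(\bigoplus E_n)_{c_0}$ is a closed subspace of $c_0(S)$. We always assume that it is infinite-dimensional. Write $f_n=f|_{\Omega_n}$. The integral pairing is bilinear, with no complex conjugation.

The simplest nontrivial case has $R_n$ equal to the constants. Then $Y$ consists of the null functions whose mean over each block is $0$, and $f\mapsto f-\int f\,d\lambda_n$ projects $\ell_\infty(\Omega_n)$ onto $E_n$ with norm at most $2$. Doing this in all blocks at once gives a projection $\rho$ of $c_0(S)$ onto $Y$ with $\|\rho\|\le 2$. Hence every bilinear form $B$ on $Y$ extends to $c_0(S)$ by $\tilde B(f,g)=B(\rho f,\rho g)$, with $\|\tilde B\|\le4\|B\|$.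

**Proposition 1.** If $\dim R_n\le d$ for all $n$, then $Y$ is complemented in $c_0(S)$ by a projection of norm at most $1+2d$, every bilinear form $B$ on $Y$ extends to $c_0(S)$ with norm at most $(1+2d)^2\|B\|$, and $Y\cong c_0$.

*Proof.* The space $\ell_\infty(\Omega_n)/E_n$ has dimension $d_n\le d$, since $E_n$ is cut out by $\dim R_n$ linear equations. Recall Auerbach's lemma: a finite-dimensional normed space has a basis of norm-one vectors $b_1,\dots,b_{d_n}$ whose biorthogonal functionals $b_i^*$ also have norm one. Lift each $b_i$ to $g_i\in\ell_\infty(\Omega_n)$ with $\|g_i\|\le2$. The map $f\mapsto\sum_i b_i^*(f+E_n)\,g_i$ has norm at most $2d$, vanishes exactly on $E_n$, and fixes each $g_i$. So it is a projection with kernel $E_n$, and subtracting it from the identity gives a projection $\rho_n$ of $\ell_\infty(\Omega_n)$ onto $E_n$ with $\|\rho_n\|\le1+2d$. Since $\|\rho_nf_n\|\le(1+2d)\|f_n\|\to0$, the blockwise map $\rho f=(\rho_nf_n)_n$ is a projection of $c_0(S)$ onto $Y$ of norm at most $1+2d$.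 Then $B(\rho f,\rho g)$ extends $B$. Finally, infinite-dimensional complemented subspaces of $c_0$ are isomorphic to $c_0$ (Pełczyński's theorem). $\square$

Only the projection mattered here. Sobczyk's theorem says that a copy of $c_0$ in a separable Banach space is complemented. So every subspace of $c_0$ isomorphic to $c_0$ is complemented, and bilinear forms on it extend for the same trivial reason.

**Definition.** A closed subspace $Y\subseteq c_0$ has the *bilinear extension property* if every bilinear form $B:Y\times Y\to\mathbb K$ has an extension to a bounded bilinear form $\tilde B:c_0\times c_0\to\mathbb K$.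

This is a real restriction: there are subspaces of $c_0$ carrying bilinear forms that cannot be extended to $c_0$. The question, posed in J.M.F. Castillo, A. Defant, R. García, D. Pérez-García, J. Suárez, "Local complementation and the extension of bilinear mappings", arXiv:1106.5089 (2011), is whether the trivial reason is the only one.

**The $c_0$-conjecture.** A (closed infinite-dimensional) subspace of $c_0$ on which every bilinear form can be extended to the whole $c_0$ is isomorphic to $c_0$.

The conjecture is false, and the counterexamples are of the form (1). So we ask what changes in Proposition 1 when $\dim R_n\to\infty$.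

## 2. Spaces $R_n$ on which the $L_q$ and $L_1$ norms agree

We impose one condition on the blocks. Fix $q\in(1,2]$, $r=q/(q-1)\in[2,\infty)$ and $C\ge1$, and assume
$$\|h\|_{L_q(\lambda_n)}\le C\,\|h\|_{L_1(\lambda_n)}\qquad(h\in R_n,\ n\in\mathbb N).\tag{2}$$

The constants satisfy (2) with $C=1$. The space of all functions on an $N$-point set with uniform probability does not satisfy it with $C$ independent of $N$: for $h=N1_{\{s\}}$ we have $\|h\|_1=1$ and $\|h\|_q=N^{1-1/q}$. So (2) says that functions in $R_n$ are spread out. Let $K=K_{2r}$ denote the constant in Khinchin's inequality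
$$\Big(\mathbb E\big|\sum_j\varepsilon_ja_j\big|^{2r}\Big)^{1/2r}\le K\Big(\sum_j|a_j|^2\Big)^{1/2}\qquad(a_j\in\mathbb K).$$

**The Rademacher example.** Let $\Omega_n=\{-1,1\}^n$ with uniform $\lambda_n$, let $R_n=\operatorname{span}\{r_1,\dots,r_n\}$ be the span of the coordinate functions, and $q=r=2$. Take $h=\sum a_jr_j$. Then $\|h\|_2^2=\sum|a_j|^2$. To compute $\|h\|_4^4$, expand $\mathbb E\sum a_ia_j\bar a_k\bar a_l\,r_ir_jr_kr_l$. A term survives only if the indices pair up. The pairings $i=k,\,j=l$ and $i=l,\,j=k$ each give $(\sum|a_j|^2)^2$, the pairing $i=j,\,k=l$ gives $|\sum a_j^2|^2$, and the terms with all indices equal have been counted three times. Hence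
$$\|h\|_4^4=2\Big(\sum|a_j|^2\Big)^2+\Big|\sum a_j^2\Big|^2-2\sum|a_j|^4\le3\|h\|_2^4.$$
So $K^4=K_4^4\le3$. Since $\frac12=\frac13\cdot1+\frac23\cdot\frac14$, Hölder's inequality gives $\|h\|_2\le\|h\|_1^{1/3}\|h\|_4^{2/3}\le\|h\|_1^{1/3}\,3^{1/6}\|h\|_2^{2/3}$, that is,
$$\tfrac1{\sqrt3}\|h\|_2\le\|h\|_1\le\|h\|_2\qquad(h\in R_n).\tag{3}$$
Thus (2) holds with $C=\sqrt3$, while $\dim R_n=n$. The space (1) is infinite-dimensional, because every $E_n$ contains the constants. Call it $Y_{\rm Rad}$. In low dimensions, $E_1$ is the constants, $E_2=\operatorname{span}\{1,r_1r_2\}$ and $E_3=\operatorname{span}\{1,r_1r_2,r_1r_3,r_2r_3,r_1r_2r_3\}$.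

**Theorem A.** Every bilinear form $B$ on $Y_{\rm Rad}$ extends to a bilinear form $\tilde B$ on $c_0(S)\cong c_0$ with $\|\tilde B\|\le3300\|B\|$, and $Y_{\rm Rad}$ is not isomorphic to $c_0$. Hence the $c_0$-conjecture is false.

The general theorem uses two standard notions. An operator $T:Y\to Z$ is *$2$-summing* if there is a constant $\pi$ with $(\sum\|Tx_j\|^2)^{1/2}\le\pi\sup_{\|\varphi\|_{Y^*}\le1}(\sum|\varphi(x_j)|^2)^{1/2}$ for all finite families, and $\pi_2(T)$ is the least such $\pi$. For $Y\subseteq c_0(S)$ the supremum on the right equals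
$$\sup_{\|a\|_{\ell_2}\le1}\Big\|\sum_ja_jx_j\Big\|=\sup_{s\in S}\Big(\sum_j|x_j(s)|^2\Big)^{1/2},$$
so $\pi_2(T)=\sup\{(\sum\|Tx_j\|^2)^{1/2}:\sum|x_j|^2\le1\text{ pointwise on }S\}$. For example, if $\mu$ has mass at most $1$, then the formal identity $c_0(S)\to L_2(\mu)$ has $\pi_2\le1$, because $\sum_j\|x_j\|_{L_2(\mu)}^2=\int\sum_j|x_j|^2d\mu$. A Banach space $Z$ has *cotype $2$ with constant $\kappa$* if $(\sum\|z_j\|^2)^{1/2}\le\kappa(\mathbb E\|\sum\varepsilon_jz_j\|^2)^{1/2}$ for all finite families. A Hilbert space has $\kappa=1$, with equality.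

**Theorem B.** Let the data be as in (1) and (2).

1. Every bilinear form $B$ on $Y$ satisfies $|B(x,y)|\le\gamma\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}$ for some measures $\mu,\nu$ on $S$ of mass $\le1$, with $\gamma=\frac{1024}7(1+C)^2K^4\|B\|$. So $B$ extends to $c_0(S)$ with norm $\le\gamma$, and also to every Banach space containing $Y$.
2. Every operator $T$ from $Y$ to a Banach space of cotype $2$ with constant $\kappa$ is $2$-summing, with $\pi_2(T)\le8\kappa^2(1+C)K^2\|T\|$.
3. $Y\cong c_0$ if and only if $\sup_n\dim R_n<\infty$.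

**Theorem C.** There are subspaces $Y_p$ $(1<p\le2)$ of $c_0$ with the bilinear extension property, with $c_0/Y_p\cong c_0\big((\ell_{p'}^n)_n\big)$, pairwise non-isomorphic and none isomorphic to $c_0$. Here $p'$ is the conjugate exponent.

A Banach space $Y$ is a *Hilbert–Schmidt space* if $\mathfrak L(Y,\ell_2)=\Pi_2(Y,\ell_2)$, that is, if every bounded operator $Y\to\ell_2$ is $2$-summing. By Grothendieck's theorem $c_0$ is one. The space $\ell_2$ is not: the unit vectors $e_1,\dots,e_n$ have weak $2$-norm $1$, but $\sum\|e_j\|^2=n$.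

**Proposition D.** For a closed $Y\subseteq c_0$ the following are equivalent:

- (i) $Y$ has the bilinear extension property;
- (ii) every bilinear form $B$ on $Y$ satisfies $|B(x,y)|\le\gamma\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}$ for some finite measures $\mu,\nu$ on $\mathbb N$ and some $\gamma$;
- (iii) $Y$ is Hilbert–Schmidt and every operator $Y\to Y^*$ factors through a Hilbert space.

One elementary fact is used several times. Since $\lambda_n$ charges every point, $L_1(\lambda_n)^*=\ell_\infty(\Omega_n)$ under the pairing $\int fh\,d\lambda_n$.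

**Lemma 2.** If $\varphi$ is a linear functional on $R_n$ with $|\varphi(h)|\le a\|h\|_{L_1(\lambda_n)}$ for all $h\in R_n$, there is $k\in\ell_\infty(\Omega_n)$ with $\|k\|_\infty\le a$ and $\int kh\,d\lambda_n=\varphi(h)$ for $h\in R_n$. Consequently, for $f\in\ell_\infty(\Omega_n)$,
$$\inf_{e\in E_n}\|f+e\|_\infty=\sup\Big\{\Big|\int fh\,d\lambda_n\Big|:h\in R_n,\ \|h\|_{L_1(\lambda_n)}\le1\Big\},\tag{4}$$
so $\ell_\infty(\Omega_n)/E_n=(R_n,\|\cdot\|_{L_1(\lambda_n)})^*$ isometrically. Moreover $\dim E_n=|\Omega_n|-\dim R_n$.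

*Proof.* The first claim is the Hahn–Banach theorem in $L_1(\lambda_n)$. In (4), "$\ge$" holds because $\int fh=\int(f+e)h$. For "$\le$", let $a$ be the right side, apply the first claim to $\varphi(h)=\int fh$, and note that $k-f\in E_n$, so the infimum is at most $\|k\|_\infty\le a$. Every functional on $R_n$ is of the form $h\mapsto\int kh$, so $f+E_n\mapsto(h\mapsto\int fh)$ is an isometry onto $R_n^*$. The dimension formula follows. $\square$

## 3. The norm of a projection onto $E_n$

The first thing to try on $Y_{\rm Rad}$ is again a projection. The natural one is orthogonal: $Q_nf=f-\sum_{j\le n}\big(\int fr_j\,d\lambda_n\big)r_j$ maps $\ell_\infty(\Omega_n)$ onto $E_n$. Here $(f-Q_nf)(s)=\int f\cdot\big(\sum_jr_j(s)r_j\big)d\lambda_n$, so the norm of $I-Q_n$ is $\max_s\|\sum_jr_j(s)r_j\|_{L_1}$. By (3) this lies between $\sqrt{n/3}$ and $\sqrt n$, so $\|Q_n\|\ge\sqrt{n/3}-1\to\infty$. No other projection does essentially better, and this is the "only if" half of Theorem B(3).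

**Lemma 3.** If $Y\cong c_0$, then there is $M<\infty$ such that $\dim R_n\le\big(C(1+M)\big)^r$ for all $n$.

*Proof.* **Step 1: get projections in each block.** By Sobczyk's theorem there is a projection $\rho:c_0(S)\to Y$. Put $M=\|\rho\|$. For $f\in\ell_\infty(\Omega_n)$, extended by $0$ to $S$, put $\rho_nf=(\rho f)|_{\Omega_n}\in E_n$. If $f\in E_n$, its extension by $0$ lies in $Y$, so $\rho_nf=f$. Thus $\rho_n$ is a projection of $\ell_\infty(\Omega_n)$ onto $E_n$ with $\|\rho_n\|\le M$.

**Step 2: compare norms on the kernel.** Let $F=(I-\rho_n)\ell_\infty(\Omega_n)=\ker\rho_n$. By Lemma 2, $\dim F=|\Omega_n|-\dim E_n=\dim R_n=:d$. For $f\in F$ and $e\in E_n$ we have $(I-\rho_n)(f+e)=f$. Hence, by (4), Hölder's inequality and (2),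
$$\|f\|_\infty\le(1+M)\inf_{e\in E_n}\|f+e\|_\infty=(1+M)\sup_{h\in R_n,\ \|h\|_1\le1}\Big|\int fh\,d\lambda_n\Big|\le L\|f\|_{L_r(\lambda_n)},\qquad L=C(1+M).$$
Since $\|f\|_r\le\|f\|_\infty^{1-2/r}\|f\|_2^{2/r}$, this gives $\|f\|_\infty^{2/r}\le L\|f\|_2^{2/r}$, that is, $\|f\|_\infty\le L^{r/2}\|f\|_{L_2(\lambda_n)}$ on $F$.

**Step 3: count dimensions.** Let $f_1,\dots,f_d$ be an $L_2(\lambda_n)$-orthonormal basis of $F$. For every $s\in\Omega_n$ and all scalars, $|\sum a_if_i(s)|\le L^{r/2}(\sum|a_i|^2)^{1/2}$. Hence $\sum_i|f_i(s)|^2\le L^r$. Integrating over $\lambda_n$ gives $d\le L^r$. $\square$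

**Proof of Theorem B(3).** Lemma 3 is one implication and Proposition 1 is the other. $\square$

In particular $Y_{\rm Rad}\not\cong c_0$, and no projection of $c_0(S)$ onto $Y_{\rm Rad}$ exists, since a projection would give $Y_{\rm Rad}\cong c_0$ by Pełczyński's theorem. Any extension of bilinear forms from $Y_{\rm Rad}$ must come from somewhere else.

## 4. Extension through Hilbert space

In a Hilbert space every closed subspace is the range of a norm-one projection. So if $B$ is controlled by $L_2$ norms, we can project there and no projection in the supremum norm is needed. This lemma reduces that control to an inequality about square functions.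

**Lemma 4.** Let $Y$ be a closed subspace of $c_0(S)$, $S$ countable, and let $B$ be a bilinear form on $Y$ such that $|\sum B(x_j,y_j)|\le\gamma$ for all finite families with $\sum|x_j|^2\le1$, $\sum|y_j|^2\le1$ pointwise. Then there are measures $\mu,\nu$ on $S$ of mass $\le1$ with $|B(x,y)|\le\gamma\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}$, and $B$ extends to a bilinear form on $c_0(S)$ (indeed on $\ell_\infty(S)$) of norm $\le\gamma$.

*Proof.* **Step 1: linearize the hypothesis.** Let $\mathcal K=S\cup\{\infty\}$ be the one-point compactification of the discrete set $S$ (for finite $S$, add an isolated point), and put $x(\infty)=0$ for $x\in c_0(S)$. Multiply the $x_j$ by unimodular scalars so that each $B(x_j,y_j)\ge0$; square functions do not change. Homogeneity and $uv\le(u^2+v^2)/2$ then give, for all finite families in $Y$,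
$$\sum_j|B(x_j,y_j)|\le\frac\gamma2\max_{(s,s')\in\mathcal K^2}\sum_j\big(|x_j(s)|^2+|y_j(s')|^2\big).\tag{5}$$

**Step 2: separate two cones.** Let $\mathcal P\subset C_{\mathbb R}(\mathcal K^2)$ be the set of functions
$$\Phi(s,s')=\frac\gamma2\sum_j\big(|x_j(s)|^2+|y_j(s')|^2\big)-\sum_j|B(x_j,y_j)|.$$
It is a convex cone: concatenating two families adds the functions, and multiplying all $x_j,y_j$ by $\sqrt\lambda$ multiplies $\Phi$ by $\lambda\ge0$. By (5) each $\Phi\in\mathcal P$ has nonnegative maximum, so $\mathcal P$ is disjoint from the open convex cone $\mathcal N$ of strictly negative functions. By Hahn–Banach there are a nonzero continuous functional $\ell$ and $c\in\mathbb R$ with $\ell(\Psi)<c\le\ell(\Phi)$ for $\Psi\in\mathcal N$, $\Phi\in\mathcal P$. Since $0\in\mathcal P$, $c\le0$. Since $\ell(\lambda\Psi)\to0$ as $\lambda\downarrow0$, $c\ge0$. So $c=0$, and $\ell$ is negative on $\mathcal N$ and nonnegative on $\mathcal P$. Approximating, $\ell\ge0$ on nonnegative functions. By Riesz, $\ell$ is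 a nonzero positive measure, which we scale to a probability measure on $\mathcal K^2$. With $\mu,\nu$ its marginals, one-element families give
$$|B(x,y)|\le\frac\gamma2\Big(\int|x|^2d\mu+\int|y|^2d\nu\Big).$$

**Step 3: pass to the product form.** Replace $(x,y)$ by $(\tau x,\tau^{-1}y)$ with $\tau>0$. The left side is unchanged, and the infimum over $\tau$ of $\frac\gamma2(\tau^2\|x\|^2_{L_2(\mu)}+\tau^{-2}\|y\|^2_{L_2(\nu)})$ is $\gamma\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}$. Functions in $Y$ vanish at $\infty$, so the masses there may be dropped.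

**Step 4: extend.** Let $H_\mu,H_\nu$ be the closures of $Y$ in $L_2(\mu),L_2(\nu)$. By Step 3, $B(x,y)$ depends only on the classes of $x$ and $y$, and $B$ induces a bilinear form $\hat B$ of norm $\le\gamma$ on $H_\mu\times H_\nu$. Let $P_\mu,P_\nu$ be the orthogonal projections onto $H_\mu,H_\nu$. Then $\tilde B(f,g)=\hat B(P_\mu f,P_\nu g)$, for $f,g\in\ell_\infty(S)$, extends $B$. Since the masses are $\le1$, $|\tilde B(f,g)|\le\gamma\|f\|_{L_2(\mu)}\|g\|_{L_2(\nu)}\le\gamma\|f\|_\infty\|g\|_\infty$. $\square$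

It remains to prove the square-function inequality for all $B$ on $Y$.

## 5. Truncating a Rademacher sum without leaving $Y$

Let $\Delta=\{-1,1\}^m$ with uniform probability, expectation $\mathbb E$ and coordinates $\varepsilon_j$. Given $x_1,\dots,x_m$ with $\sum|x_j|^2\le1$ pointwise, form $X(\omega)=\sum_j\varepsilon_j(\omega)x_j$. At each point $s$ the variable $X(\cdot,s)$ has second moment at most $1$, and all its moments are controlled by Khinchin's inequality. But $\|X(\omega)\|$ may be as large as $\sqrt m$.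

If $Y$ were all of $c_0(S)$, we would truncate: $G=X1_{\{|X|\le t\}}$ is bounded by $t$, and $H=X-G$ satisfies $|H|\le|X|^2/t$, so it is uniformly small in $L_2$ at every point. In our $Y$ this fails at one place: $G(\omega)$ need not lie in $Y$.

Here is the smallest kind of example. In the block $\Omega_3$ of $Y_{\rm Rad}$ let $f=r_1r_2+r_1r_3+r_2r_3+r_1r_2r_3\in E_3$. Its value depends only on the number of $+1$'s in the point: it is $4,-2,0,2$ for $3,2,1,0$ of them. Truncating at $|f|\le3$ removes the value $4$ at $e=(1,1,1)$ and leaves $g=f-4\cdot1_{\{e\}}$. Then $\int gr_j\,d\lambda_3=-\frac48=-\frac12\ne0$ for $j=1,2,3$, so $g\notin E_3$. (The case $m=1$, $x_1=f/4$, $t=\frac34$ is exactly this.) A correction is available: $k=-\frac12(r_1+r_2+r_3)$ has the same integrals against $R_3$ as $g$, so $g-k\in E_3$. Moreover $\|k\|_\infty=\frac32\le2=\|g\|_\infty$, so the corrected function is still bounded.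

In general the correction must satisfy two demands at once. It must be bounded, so as not to spoil $G$, and it must be small in mean, so as not to spoil $H$. Both come from one observation. Since $X(\omega)\in Y$, on $R_n$ the functionals given by $G_n(\omega)$ and by $-H_n(\omega)$ coincide. Its norm is therefore at most $\|G_n\|_\infty$, and also, because of (2), at most $C\|H_n\|_{L_r}$. A single Hahn–Banach extension respects both bounds.

**Lemma 5.** Let $x_1,\dots,x_m\in Y$ with $\sum_j|x_j(s)|^2\le1$ for all $s\in S$, let $X=\sum_j\varepsilon_jx_j$, and let $t>0$. Then $X=G'+H'$ with $G',H':\Delta\to Y$,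
$$\|G'(\omega)\|\le2t\ \ (\omega\in\Delta),\qquad\sup_{s\in S}\big(\mathbb E|H'(\cdot,s)|^2\big)^{1/2}\le\delta:=\frac{(1+C)K^2}t.$$
If all $x_j$ lie in $Y_N=\{f\in Y:f_n=0\ \forall n>N\}$, then $G',H'$ are $Y_N$-valued.

*Proof.* **Step 1: truncate pointwise.** Put $G=X1_{\{|X|\le t\}}$ and $H=X-G$, pointwise in $(\omega,s)$. Since $|G|\le|X|$, we have $G(\omega)\in c_0(S)$. Where $H\neq0$ we have $|X|>t$ and $H=X$, so $|H|\le|X|^2/t$ everywhere. By Khinchin's inequality, for each $s$,
$$\big(\mathbb E|H(\cdot,s)|^r\big)^{1/r}\le t^{-1}\big(\mathbb E|X(\cdot,s)|^{2r}\big)^{1/r}\le K^2/t.\tag{6}$$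

**Step 2: find the correction.** Fix $\omega$ and $n$. For $h\in R_n$ we have $\int X_n(\omega)h\,d\lambda_n=0$, so $\int G_n(\omega)h\,d\lambda_n=-\int H_n(\omega)h\,d\lambda_n$. We estimate the left side by $\|G_n(\omega)\|_\infty\|h\|_{L_1(\lambda_n)}$. For the right side, Hölder's inequality with exponents $r,q$ and (2) give the bound $C\|H_n(\omega)\|_{L_r(\lambda_n)}\|h\|_{L_1(\lambda_n)}$. By Lemma 2 there is $k_n(\omega)\in\ell_\infty(\Omega_n)$ with $\int k_n(\omega)h\,d\lambda_n=\int G_n(\omega)h\,d\lambda_n$ for all $h\in R_n$ and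
$$\|k_n(\omega)\|_\infty\le\min\big\{\|G_n(\omega)\|_\infty,\ C\|H_n(\omega)\|_{L_r(\lambda_n)}\big\}.\tag{7}$$
Let $k(\omega)$ be the function on $S$ with blocks $k_n(\omega)$. By (7), $\|k_n(\omega)\|_\infty\le\|G_n(\omega)\|_\infty\to0$, so $k(\omega)\in c_0(S)$, and $\|k(\omega)\|\le t$.

**Step 3: check membership and boundedness.** Put $G'=G-k$ and $H'=H+k=X-G'$. Each block of $G'(\omega)$ annihilates $R_n$, so $G'(\omega)\in Y$, and hence $H'(\omega)=X(\omega)-G'(\omega)\in Y$. Also $\|G'(\omega)\|\le\|G(\omega)\|+\|k(\omega)\|\le2t$. If $X(\omega)$ vanishes on $\Omega_n$, so do $G_n(\omega)$ and $H_n(\omega)$, and by (7) so does $k_n(\omega)$. This gives the last claim.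

**Step 4: check that $H'$ is small in mean.** Let $s\in\Omega_n$. By (7), Jensen's inequality (recall $r\ge2$), and (6),
$$\mathbb E|k(\cdot,s)|^2\le C^2\,\mathbb E\|H_n\|_{L_r(\lambda_n)}^2\le C^2\Big(\int\mathbb E|H(\cdot,s')|^r\,d\lambda_n(s')\Big)^{2/r}\le\frac{C^2K^4}{t^2}.$$
Also $(\mathbb E|H(\cdot,s)|^2)^{1/2}\le(\mathbb E|H(\cdot,s)|^r)^{1/r}\le K^2/t$. The triangle inequality in $L_2(\Delta)$ gives $(\mathbb E|H'(\cdot,s)|^2)^{1/2}\le(1+C)K^2/t=\delta$. $\square$

## 6. The square-function inequality on $Y$ and the proof of Theorem A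

The bounded parts will be estimated by $\|B\|$. Each remaining term contains a factor that is small in mean, and it is estimated by the very supremum we want to bound, times a number less than one. For this absorption the supremum must be known to be finite, which is why we first restrict to finitely many blocks.

**Lemma 6.** For every bilinear form $B$ on $Y$ and all finite families in $Y$ with $\sum_j|x_j|^2\le1$ and $\sum_j|y_j|^2\le1$ pointwise on $S$,
$$\Big|\sum_jB(x_j,y_j)\Big|\le\gamma_0\|B\|,\qquad\gamma_0=\tfrac{1024}7(1+C)^2K^4.$$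

*Proof.* **Step 1: reduce to $Y_N$.** Let $\pi_N$ be restriction to $\Omega_1\cup\dots\cup\Omega_N$ followed by extension by $0$. It maps $Y$ into $Y_N$, does not increase square functions, and $\pi_Nx\to x$ in norm for $x\in Y$. So $\sum_jB(\pi_Nx_j,\pi_Ny_j)\to\sum_jB(x_j,y_j)$, and it suffices to treat families in $Y_N$ with a bound independent of $N$. Fix $N$ and let $\gamma$ be the supremum of $|\sum_jB(x_j,y_j)|$ over all admissible finite families in $Y_N$.

**Step 2: $\gamma$ is finite.** $Y_N$ is a subspace of the functions on the finite set $\Omega_1\cup\dots\cup\Omega_N$. By linear algebra $B|_{Y_N\times Y_N}$ has the form $\sum_{s,s'}b_{ss'}x(s)y(s')$ over points of this set. By Cauchy–Schwarz in $j$, $|\sum_jx_j(s)y_j(s')|\le1$, so $\gamma\le\sum|b_{ss'}|<\infty$.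

**Step 3: random functions are admissible families.** If $U,V:\Delta\to Y_N$ satisfy $\sup_s\mathbb E|U(\cdot,s)|^2\le\alpha^2$ and $\sup_s\mathbb E|V(\cdot,s)|^2\le\beta^2$, then
$$|\mathbb EB(U,V)|=\Big|\sum_{\omega\in\Delta}B\big(2^{-m/2}U(\omega),2^{-m/2}V(\omega)\big)\Big|\le\gamma\alpha\beta,\tag{8}$$
because the family $(2^{-m/2}U(\omega))_\omega$ satisfies $\sum_\omega|2^{-m/2}U(\omega,s)|^2=\mathbb E|U(\cdot,s)|^2\le\alpha^2$, and similarly for $V$.

**Step 4: decompose and absorb.** Take admissible families of length $m$ in $Y_N$, and put $X=\sum\varepsilon_jx_j$, $\mathcal Y=\sum\varepsilon_jy_j$. Apply Lemma 5 with the same $t$ to get $X=G'+H'$ and $\mathcal Y=\tilde G'+\tilde H'$, all $Y_N$-valued. Since $\mathbb E\varepsilon_i\varepsilon_j=0$ for $i\ne j$,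
$$\sum_jB(x_j,y_j)=\mathbb EB(X,\mathcal Y)=\mathbb EB(G',\tilde G')+\mathbb EB(H',\tilde G')+\mathbb EB(X,\tilde H').$$
The first term is at most $4t^2\|B\|$. Next, $(\mathbb E|\mathcal Y(\cdot,s)|^2)^{1/2}=(\sum|y_j(s)|^2)^{1/2}\le1$, so $\tilde G'=\mathcal Y-\tilde H'$ satisfies $(\mathbb E|\tilde G'(\cdot,s)|^2)^{1/2}\le1+\delta$. By (8) the second term is at most $\gamma\delta(1+\delta)$. Likewise $(\mathbb E|X(\cdot,s)|^2)^{1/2}\le1$, so the third is at most $\gamma\delta$. Taking the supremum over the families,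
$$\gamma\le4t^2\|B\|+(2\delta+\delta^2)\gamma.$$
Choose $t=4(1+C)K^2$. Then $\delta=\frac14$ and $2\delta+\delta^2=\frac9{16}$. Since $\gamma<\infty$, we get $\gamma\le\frac{16}7\cdot4t^2\|B\|=\frac{16}7\cdot64(1+C)^2K^4\|B\|=\gamma_0\|B\|$. $\square$

**Proof of Theorem B(1).** Lemma 6 is the hypothesis of Lemma 4 with $\gamma=\gamma_0\|B\|$. This gives the measures, the extension to $c_0(S)$, and an extension $\tilde B$ to $\ell_\infty(S)$. For a Banach space $W\supseteq Y$, the space $\ell_\infty(S)$ is injective, so the inclusion $Y\hookrightarrow\ell_\infty(S)$ extends to an operator $j:W\to\ell_\infty(S)$. Then $(w,w')\mapsto\tilde B(jw,jw')$ extends $B$. $\square$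

**Proof of Theorem A.** For $Y_{\rm Rad}$ we have $C=\sqrt3$, $r=2$ and $K^4\le3$. By Theorem B(1) every $B$ extends to $c_0(S)$ with norm at most
$$\tfrac{1024}7\cdot3(1+\sqrt3)^2\|B\|<3300\|B\|,$$
since $3(1+\sqrt3)^2=12+6\sqrt3<22.4$ and $\frac{1024}7\cdot22.4=3276.8$. Since $\dim R_n=n$ is unbounded, Lemma 3 gives $Y_{\rm Rad}\not\cong c_0$. So the $c_0$-conjecture is false. $\blacksquare$

## 7. Operators from $Y$ into spaces of cotype $2$

The same decomposition, used once instead of twice, gives Theorem B(2).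

**Proof of Theorem B(2).** Let $T:Y\to Z$, where $Z$ has cotype $2$ with constant $\kappa$. **Step 1: reduce to $Y_N$.** By the formula for $\pi_2$ in Section 2 and the maps $\pi_N$ of Lemma 6, it suffices to bound $\pi:=\pi_2(T|_{Y_N})$ independently of $N$. This number is finite, because $Y_N$ is finite-dimensional.

**Step 2: decompose and absorb.** Let $x_1,\dots,x_m\in Y_N$ with $\sum|x_j|^2\le1$ pointwise, and let $X=G'+H'$ as in Lemma 5. Since $\mathbb E\|TH'\|^2=\sum_\omega\|T(2^{-m/2}H'(\omega))\|^2\le\pi^2\sup_s\mathbb E|H'(\cdot,s)|^2\le\pi^2\delta^2$, we get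
$$\Big(\sum\|Tx_j\|^2\Big)^{1/2}\le\kappa\big(\mathbb E\|TX\|^2\big)^{1/2}\le\kappa\Big(2t\|T\|+\big(\mathbb E\|TH'\|^2\big)^{1/2}\Big)\le\kappa(2t\|T\|+\delta\pi).$$
Taking the supremum, $\pi\le2\kappa t\|T\|+\kappa\delta\pi$. With $t=2\kappa(1+C)K^2$ we have $\kappa\delta=\frac12$, so $\pi\le4\kappa t\|T\|=8\kappa^2(1+C)K^2\|T\|$. $\square$

## 8. The bilinear extension property as a domination by $L_2$ norms

We used domination by $L_2$ norms in order to extend. Proposition D says that this loses nothing.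

**Proof of Proposition D.** **(ii)$\Rightarrow$(i).** Step 4 of the proof of Lemma 4 applies verbatim with finite measures. The extension has norm at most $\gamma\,\mu(\mathbb N)^{1/2}\nu(\mathbb N)^{1/2}$.

**(i)$\Rightarrow$(ii).** By Grothendieck's theorem every bilinear form on $c_0\times c_0$ satisfies the inequality in (ii). (This is also Theorem B(1) for $R_n=\{0\}$ with $\Omega_n$ a single point, where $Y=c_0(S)$ and (2) is void.) Apply it to an extension $\tilde B$ and restrict to $Y$.

**(i)$\Rightarrow$(iii).** That $Y$ is Hilbert–Schmidt when it has the bilinear extension property is a known fact, which we quote. An operator $Y\to Y^*$ corresponds to a bilinear form $B(x,y)$ on $Y$. By (ii), already derived from (i), $|B(x,y)|\le\gamma\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}\le\gamma\,\nu(\mathbb N)^{1/2}\|x\|_{L_2(\mu)}\|y\|$. So $x\mapsto B(x,\cdot)$ factors through the closure of $Y$ in $L_2(\mu)$.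

**(iii)$\Rightarrow$(ii).** Let $B$ be a bilinear form, and write the operator $x\mapsto B(x,\cdot)$ as $wu$ with $u:Y\to H$, $w:H\to Y^*$ and $H$ a Hilbert space. Replacing $H$ by the closure of $u(Y)$, we may take $H$ separable. Let $v:Y\to H^*$ be the restriction of $w^*$ to $Y\subseteq Y^{**}$. Then $B(x,y)=\langle ux,vy\rangle$, where the bracket is the bilinear pairing of $H$ with $H^*$. Both $u$ and $v$ map into separable Hilbert spaces, so they are $2$-summing. Recall Pietsch's theorem: if $Y\subseteq C(\mathcal K)$ and $u$ is $2$-summing on $Y$, there is a probability measure $\mu$ on $\mathcal K$ with $\|ux\|\le\pi_2(u)\|x\|_{L_2(\mu)}$. Take $\mathcal K=\mathbb N\cup\{\infty\}$, where the functions in $Y$ vanish at $\infty$, and drop the mass there. This gives $\|ux\|\le\pi_2(u)\|x\|_{L_2(\mu)}$ and $\|vy\|\le\pi_2(v)\|y\|_{L_2(\nu)}$. Hence (ii) holds with $\gamma=\pi_2(u)\pi_2(v)$. $\square$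

## 9. Blocks of $p$-stable variables

Theorem C requires blocks satisfying (2) whose $R_n$ look like $\ell_p^n$, and then a way to tell the resulting $Y_p$ apart.

**Construction of $Y_p$.** For $p=2$ put $Y_2=Y_{\rm Rad}$. Now let $1<p<2$ and $q=(1+p)/2$, so $1<q<p$. Let $\theta_1,\theta_2,\dots$ be i.i.d. real symmetric $p$-stable variables on $[0,1]$, with characteristic function $e^{-|\tau|^p}$. Put $c_\rho=\|\theta_1\|_\rho$, which is finite for $\rho<p$. For real $b$, the characteristic function of $\sum b_j\theta_j$ is $e^{-\|b\|_p^p|\tau|^p}$, so $\sum b_j\theta_j$ has the law of $\|b\|_p\theta_1$.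

**Step 1: scalar coefficients.** Let $a=b+ic\in\mathbb K^n$ with $b,c$ real. Then $\max(\|b\|_p,\|c\|_p)\le\|a\|_p\le\|b\|_p+\|c\|_p$. Splitting into real and imaginary parts,
$$\Big\|\sum a_j\theta_j\Big\|_q\le c_q(\|b\|_p+\|c\|_p)\le2c_q\|a\|_p,\qquad\Big\|\sum a_j\theta_j\Big\|_1\ge c_1\max(\|b\|_p,\|c\|_p)\ge\tfrac{c_1}2\|a\|_p.$$

**Step 2: pass to a finite set.** The conditional expectations of $\theta_j$ on the dyadic intervals of a given level converge to $\theta_j$ in $L_q$ as the level grows. Fix $n$ and choose a level with more than $n$ intervals such that the conditional expectations $f_j$ satisfy $\|f_j-\theta_j\|_q\le c_1/(4n)$ for $j\le n$. Since $\sum|a_j|\le n\|a\|_p$, we have $\|\sum a_j(f_j-\theta_j)\|_q\le\frac{c_1}4\|a\|_p$. The same bound holds in $L_1$, and $c_1\le c_q$, so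
$$\tfrac{c_1}4\|a\|_p\le\Big\|\sum a_jf_j\Big\|_1\le\Big\|\sum a_jf_j\Big\|_q\le3c_q\|a\|_p.\tag{9}$$
Let $\Omega_n$ be the set of dyadic intervals of this level, $\lambda_n$ uniform, and $R_n=\operatorname{span}\{f_1,\dots,f_n\}$. By (9), condition (2) holds with $C=12c_q/c_1$, $\dim R_n=n$, and $(R_n,\|\cdot\|_1)$ is isomorphic to $\ell_p^n$ with constants independent of $n$. For $p=2$ the last statement is (3). Since $|\Omega_n|>n$, all $E_n\ne0$, so the space (1) is infinite-dimensional. Call it $Y_p$. By Theorem B(1) it has the bilinear extension property, and by Theorem B(3) $Y_p\not\cong c_0$.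

**Step 3: compute the quotient.** Let $f\in c_0(S)$. In each block choose $e_n\in E_n$ nearest to $f_n$. Then $\|e_n\|\le2\|f_n\|\to0$, so $(e_n)_n\in Y_p$ and $\operatorname{dist}(f,Y_p)=\sup_n\operatorname{dist}(f_n,E_n)$. Every null sequence of cosets $(g_n+E_n)_n$ has representatives of the same norms, so it comes from an element of $c_0(S)$. Hence, by Lemma 2 and (9) (or (3)),
$$c_0(S)/Y_p=\Big(\bigoplus\ell_\infty(\Omega_n)/E_n\Big)_{c_0}=\Big(\bigoplus R_n^*\Big)_{c_0}\cong c_0\big((\ell_{p'}^n)_n\big).\tag{10}$$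

To pass from an isomorphism of subspaces to information about quotients, we use the following lemma.

**Lemma 7.** If $Y_1,Y_2\subseteq c_0$ are isomorphic closed subspaces, then $c_0\oplus c_0/Y_1\cong c_0\oplus c_0/Y_2$.

*Proof.* Let $\tau:Y_1\to Y_2$ be an isomorphism and $W=(c_0\oplus_\infty c_0)/D$ with $D=\{(y,-\tau y):y\in Y_1\}$, which is closed. The map $z\mapsto[(0,z)]$ is an isomorphic embedding of $c_0$ into $W$. Indeed, its norm is at most $1$, and for every $y\in Y_1$
$$\|z\|\le\|z-\tau y\|+\|\tau\|\|y\|\le(1+\|\tau\|)\max(\|y\|,\|z-\tau y\|).$$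
The quotient of $W$ by its range is $(c_0\oplus c_0)/(D+0\oplus c_0)=(c_0\oplus c_0)/(Y_1\oplus c_0)=c_0/Y_1$. As $W$ is separable, Sobczyk's theorem gives $W\cong c_0\oplus c_0/Y_1$. The same argument with $x\mapsto[(x,0)]$, $\|x\|\le(1+\|\tau^{-1}\|)\max(\|x-y\|,\|\tau y\|)$ and quotient $(c_0\oplus c_0)/(c_0\oplus Y_2)=c_0/Y_2$ gives $W\cong c_0\oplus c_0/Y_2$. $\square$

**Lemma 8.** If $2\le a<b<\infty$, then $c_0\oplus c_0((\ell_b^n)_n)\not\cong c_0\oplus c_0((\ell_a^n)_n)$.

*Proof.* **Step 1: factor the identity of $\ell_b^n$ and compute a trace.** The space $c_0\oplus c_0((\ell_a^n)_n)$ is a $c_0$-sum of spaces $\ell_a^k$, with infinitely many $k=1$ for the summand $c_0$. Each $\ell_a^k$ is $1$-complemented in $\ell_a$, so the space is isomorphic to a complemented subspace of $c_0(\ell_a)$. Also $\ell_b^n$ is $1$-complemented in $c_0\oplus c_0((\ell_b^k)_k)$. So if the two spaces were isomorphic, there would be $M$ and, for all $n$, operators $u=(u_k):\ell_b^n\to c_0(\ell_a)$ and $v:c_0(\ell_a)\to\ell_b^n$,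 $v(x)=\sum_kv_kx_k$, with $vu=\mathrm{id}$ and $\|u\|\|v\|\le M$. Here $v^*=(v_k^*):\ell_{b'}^n\to\ell_1(\ell_{a'})$. Since $b'<a'\le2$, we can fix $c$ with $b'<c<a'$, so $a<c'<b$. Using Hölder's inequality in $i$,
$$n=\operatorname{tr}(vu)=\sum_k\sum_{i\le n}\langle u_ke_i,v_k^*e_i\rangle\le\sup_k\Big(\sum_i\|u_ke_i\|^{c'}\Big)^{1/c'}\cdot\sum_k\Big(\sum_i\|v_k^*e_i\|^c\Big)^{1/c}.\tag{11}$$

**Step 2: bound the first factor.** Since $a\ge2$, for scalars $\mathbb E|\sum\varepsilon_i\alpha_i|^a\ge(\sum|\alpha_i|^2)^{a/2}\ge\sum|\alpha_i|^a$. Apply this in each coordinate of $\ell_a$ and add up: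
$$\sum_i\|u_ke_i\|_a^a\le\mathbb E\Big\|u_k\sum_i\varepsilon_ie_i\Big\|_a^a\le\|u\|^an^{a/b}.$$
As $\|u_ke_i\|\le\|u\|$ and $c'>a$, we get $\sum_i\|u_ke_i\|^{c'}\le\|u\|^{c'-a}\|u\|^an^{a/b}$. So the first factor is at most $\|u\|n^{a/(bc')}$.

**Step 3: bound $\ell_c$-sums by random sums.** Let $\theta_i$ now be i.i.d. symmetric real variables with $P(|\theta_i|>\tau)=\tau^{-c}$ for $\tau\ge1$. We claim that for finitely many vectors $w_i$ in a Banach space
$$\Big(\sum\|w_i\|^c\Big)^{1/c}\le4\,\mathbb E\Big\|\sum\theta_iw_i\Big\|.\tag{12}$$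
By homogeneity let $\sum\|w_i\|^c=1$. Then $P(|\theta_i|\|w_i\|>1)=\|w_i\|^c$, so
$$P\big(\max_i|\theta_i|\|w_i\|>1\big)=1-\prod_i(1-\|w_i\|^c)\ge1-e^{-1}\ge\tfrac12.$$
We use Lévy's inequality $P(\max\|\xi_i\|>s)\le2P(\|\sum\xi_i\|>s)$ for independent symmetric vectors $\xi_i$. To see it, let $A_i$ be the event that $i$ is the first index with $\|\xi_i\|>s$, and let $Z=\sum\xi_l$, $Z^{(i)}=2\xi_i-Z$. Changing the signs of all $\xi_l$, $l\ne i$, preserves the joint law and the event $A_i$, and turns $Z$ into $Z^{(i)}$. On $A_i$ we have $\|Z+Z^{(i)}\|=2\|\xi_i\|>2s$, so $\|Z\|>s$ or $\|Z^{(i)}\|>s$. Hence $P(A_i)\le2P(A_i,\|Z\|>s)$. Sum over $i$. With $\xi_i=\theta_iw_i$ and $s=1$ we obtain $\mathbb E\|\sum\theta_iw_i\|\ge P(\|\sum\theta_iw_i\|>1)\ge\frac14$, which is (12).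

**Step 4: bound the second factor.** Apply (12) to $w_i=v_k^*e_i$ and sum over $k$. The norm of $\ell_1(\ell_{a'})$ is the sum of the norms of the components, so
$$\sum_k\Big(\sum_i\|v_k^*e_i\|^c\Big)^{1/c}\le4\,\mathbb E\Big\|v^*\sum_i\theta_ie_i\Big\|\le4\|v\|\,\mathbb E\Big(\sum_i|\theta_i|^{b'}\Big)^{1/b'}\le4\|v\|\Big(n\,\frac c{c-b'}\Big)^{1/b'}.$$
The last inequality is Jensen's together with $\mathbb E|\theta_1|^{b'}=\int_1^\infty\tau^{b'}c\,\tau^{-c-1}d\tau=\frac c{c-b'}$, finite because $b'<c$.

**Step 5: compare powers of $n$.** Inserting Steps 2 and 4 in (11) gives $n\le4\big(\frac c{c-b'}\big)^{1/b'}M\,n^{a/(bc')+1/b'}$. Since $1-\frac1{b'}=\frac1b$, this says $n^{\frac1b(1-a/c')}\le4\big(\frac c{c-b'}\big)^{1/b'}M$ for all $n$. But $c'>a$, so the exponent is positive, a contradiction. $\square$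

**Proof of Theorem C.** The bilinear extension property, $Y_p\not\cong c_0$ and the form of $c_0/Y_p$ were shown in the construction. Suppose $1<p<\tilde p\le2$ and $Y_p\cong Y_{\tilde p}$. By Lemma 7 and (10), $c_0\oplus c_0((\ell_{p'}^n)_n)\cong c_0\oplus c_0((\ell_{\tilde p'}^n)_n)$. Here $2\le\tilde p'<p'<\infty$, so Lemma 8 with $a=\tilde p'$ and $b=p'$ gives a contradiction. Thus the $Y_p$, $1<p\le2$, form a continuum of pairwise non-isomorphic subspaces of $c_0$ with the bilinear extension property, none isomorphic to $c_0$. $\blacksquare$
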